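# Continuity of minimizers of a Rayleigh–Faber–Krahn functional for the regional fractional Laplacian

## 1. Jumps and ramps on a half-line

Let $\sigma\in(0,1)$. For an open set $J\subset\mathbb R$ and a function $f$ on $J$ put
$$e_J[f]=\iint_{J\times J}\frac{|f(s)-f(t)|^2}{|s-t|^{1+2\sigma}}\,ds\,dt .$$
We compare two energies of a function $f\ge0$ on the line: the full one, $e_{\mathbb R}[f]$, and the regional one, $e_{\{f>0\}}[f]$, which only counts pairs of points at which $f$ is positive.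

Take first a jump, $f=1_{(0,\infty)}$. The regional energy is $0$, since $f$ is constant on its positivity set. The full energy near the jump is twice
$$\int_0^1\!\int_{-1}^0\frac{ds\,dt}{(t-s)^{1+2\sigma}}=\frac1{2\sigma}\int_0^1\big(t^{-2\sigma}-(1+t)^{-2\sigma}\big)dt ,$$
which is finite exactly when $\sigma<\frac12$.

Now approximate the jump by ramps: $f_\epsilon(t)=\min(t/\epsilon,1)$ for $t>0$ and $f_\epsilon=0$ for $t\le0$. By scaling, both energies of $f_\epsilon$ are $\epsilon^{1-2\sigma}$ times those of $f_1$. For $f_1$, the pairs in $(0,1)^2$ give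
$$\iint_{(0,1)^2}|s-t|^{1-2\sigma}ds\,dt=2\int_0^1(1-h)h^{1-2\sigma}dh=\frac1{(1-\sigma)(3-2\sigma)},$$
and the pairs with one point in $(0,1)$ and the other in $(1,\infty)$ give
$$2\int_0^1(1-s)^2\int_1^\infty(t-s)^{-1-2\sigma}dt\,ds=\frac1\sigma\int_0^1(1-s)^{2-2\sigma}ds=\frac1{\sigma(3-2\sigma)} .$$
Hence
$$e_{\{f_\epsilon>0\}}[f_\epsilon]=\frac{\epsilon^{1-2\sigma}}{\sigma(1-\sigma)(3-2\sigma)} .\tag{1.1}$$
As $\epsilon\to0$ this tends to $0$ if $\sigma<\frac12$, is constant if $\sigma=\frac12$, and blows up if $\sigma>\frac12$. So for $\sigma>\frac12$ the regional energy charges for a steep ramp although it does not charge for a jump. The pairs across the point $0$ contribute to the full energy, for $\sigma>\frac12$,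
$$2\int_0^\infty f_\epsilon(t)^2\int_{-\infty}^0(t-s)^{-1-2\sigma}ds\,dt=\frac{\epsilon^{1-2\sigma}}{\sigma}\Big(\int_0^1t^{2-2\sigma}dt+\int_1^\infty t^{-2\sigma}dt\Big)=\frac{2\,\epsilon^{1-2\sigma}}{\sigma(3-2\sigma)(2\sigma-1)} .$$
This is $\frac{2(1-\sigma)}{2\sigma-1}$ times (1.1), so
$$e_{\mathbb R}[f_\epsilon]=\frac1{2\sigma-1}\,e_{\{f_\epsilon>0\}}[f_\epsilon]\qquad(\sigma>\tfrac12).\tag{1.2}$$
For ramps the regional energy controls the full one, with a constant that blows up as $\sigma\downarrow\frac12$. We will see that for $\sigma>\frac12$ this holds for every function that vanishes continuously.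

Now let a variational problem choose the positivity set. In $\mathbb R^n$ we minimize a regional energy over $\{u>0\}$, divided by $\|u\|_{L^2}^2$, plus the volume of $\{u>0\}$. Pairs with one point inside $\{u>0\}$ and one outside are free. Is the minimizer nevertheless continuous across the boundary of its own positivity set?

## 2. The functional, and two theorems about its minimizers

From now on $n\ge2$ and $\sigma\in(\frac12,1)$, except in Theorem 2(d). For measurable $E\subset\mathbb R^n$ put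
$$I_E[u]=I_{n,\sigma,E}[u]=\iint_{E\times E}\frac{|u(x)-u(y)|^2}{|x-y|^{n+2\sigma}}\,dx\,dy ,$$
and let $\mathring H^\sigma(\mathbb R^n)$ be the completion of $C_c^\infty(\mathbb R^n)$ under the norm $(I_{\mathbb R^n}[u])^{1/2}$. Consider
$$\inf\left\{\frac{I_{\{u>0\}}[u]}{\|u\|^2_{L^2(\mathbb R^n)}}+|\{u>0\}|:\ u\in\mathring H^\sigma(\mathbb R^n),\ u\not\equiv0,\ u\ge0\right\}.\tag{$*$}$$
The problem comes from Tianling Jin, Dennis Kriventsov, Jingang Xiong, "On a Rayleigh-Faber-Krahn inequality for the regional fractional Laplacian", arXiv:2108.07967 (2021). The following is given: there is a minimizer $u_0\not\equiv0$, $u_0\ge0$, with $\{u_0>0\}$ bounded, and such a minimizer is bounded. The question is whether $(*)$ is achieved by a continuous function. The answer is yes.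

**Conventions.** Put $d\mu=|x-y|^{-n-2\sigma}dx\,dy$, and for a function $f$ let $\Delta f=f(x)-f(y)$ (a difference, not a Laplacian). Put $B_E(f,g)=\iint_{E\times E}\Delta f\,\Delta g\,d\mu$, $p=\frac{2n}{n-2\sigma}$, $B_r=B_r(0)$, and $H^\sigma=\{f\in L^2(\mathbb R^n):I_{\mathbb R^n}[f]<\infty\}$. Since $n\ge2>2\sigma$, the Sobolev inequality holds on $\mathring H^\sigma$:
$$\|f\|_{L^p}^2\le C\,I_{\mathbb R^n}[f] .\tag{2.1}$$
Also $H^\sigma\subset\mathring H^\sigma$, because $C_c^\infty$ is dense in $H^\sigma$. A minimizer $u$ has $|\{u>0\}|<\infty$ and $u\in L^p$ with $p>2$, so $u\in L^2$ and $u\in H^\sigma$. We normalize $\|u\|_{L^2}=1$ and write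
$$E=\{u>0\},\qquad\lambda=I_E[u],\qquad\Lambda=\text{value of }(*)=\lambda+|E| .$$
$\Lambda$ depends only on $n,\sigma$, and $\Lambda\ge|E|>0$. The letters $C,c,b$ denote positive constants ($b>1$) that depend only on $n,\sigma$ unless stated otherwise and may change from line to line. The functional depends only on a.e.-classes, so a continuous representative of a minimizer is again a minimizer.

**Theorem 1.** There are $\alpha\in(0,1)$ and $C$, depending only on $n,\sigma$, such that every minimizer $u\ge0$ of $(*)$ with $\|u\|_{L^2}=1$ has a representative with $\|u\|_{C^{0,\alpha}(\mathbb R^n)}\le C$. Hence $(*)$ is achieved by a continuous function.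

**Theorem 2.** For this representative:

- (a) $E=\{u>0\}$ is open and connected, and $u\in C^\infty(E)$;
- (b) $\sup_{B_r(x)}u\ge c\,r^{2\sigma}$ for $x\in\overline E$, $0<r\le1$;
- (c) $\operatorname{diam}E\le C$.

Moreover:

- (d) for $0<\sigma\le\frac12$ the infimum $(*)$ is $0$ and is not attained.

Theorem 2 is a complement; the question is answered by Theorem 1.

The simplest competitors are the dilations $u(\cdot/R)$ of a minimizer. Their quotient is $R^{-2\sigma}\lambda$ and their volume is $R^n|E|$, so $R\mapsto R^{-2\sigma}\lambda+R^n|E|$ has its minimum at $R=1$. Differentiating gives $2\sigma\lambda=n|E|$: energy and volume are balanced. Dilations say nothing about continuity; for that we need local competitors.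

## 3. Iteration lemmas, Sobolev inequalities and cutoffs

**(FC) Fast convergence.** If $a_j\ge0$, $a_{j+1}\le Cb^ja_j^{1+\beta}$ with $b>1$, $\beta>0$, and $a_0\le C^{-1/\beta}b^{-1/\beta^2}$, then $a_j\to0$.

Indeed $a_j\le a_0b^{-j/\beta}$ by induction: if this holds for $j$, then $a_{j+1}\le Cb^j(a_0b^{-j/\beta})^\beta a_j=Ca_0^\beta a_j\le b^{-1/\beta}a_j$.

**(It) Hole-filling iteration.** Let $F\ge0$ be bounded on $[\rho,\rho']$ and $F(s)\le\vartheta F(t)+A(t-s)^{-2}$ for $\rho\le s<t\le\rho'$, with $\vartheta<1$. Then $F(\rho)\le C(\vartheta)A(\rho'-\rho)^{-2}$.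

Indeed, take $\tau<1$ with $\vartheta\tau^{-2}<1$, $t_0=\rho$, $t_{i+1}-t_i=(1-\tau)\tau^i(\rho'-\rho)$. Then $t_i<\rho'$ and
$$F(\rho)\le\vartheta^NF(t_N)+\frac{A}{(1-\tau)^2(\rho'-\rho)^2}\sum_{i<N}(\vartheta\tau^{-2})^i;$$
let $N\to\infty$.

**(SB) Sobolev on balls.** For $\rho\in[\frac14,\frac12]$, $\|f\|^2_{L^p(B_\rho)}\le C\big(I_{B_\rho}[f]+\|f\|^2_{L^2(B_\rho)}\big)$. This is the fractional Sobolev inequality on $B_1$, scaled.

**(Pr) Products.** If $f\in H^\sigma\cap L^\infty$ and $\varphi$ is Lipschitz with compact support, then $\varphi f\in H^\sigma$. This follows from $|\Delta(\varphi f)|^2\le2\|\varphi\|_\infty^2|\Delta f|^2+2f(y)^2|\Delta\varphi|^2$ and $\sup_y\int|\Delta\varphi|^2|x-y|^{-n-2\sigma}dx<\infty$; the last bound holds because $|\Delta\varphi|^2\le C_\varphi\min(|x-y|^2,1)$.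

**Cutoffs.** For $0<\rho'<\rho$, the cutoff between $B_{\rho'}$ and $B_\rho$ is the radial, piecewise linear $\varphi$ with $\varphi=1$ on $B_{\rho'}$ and $\varphi=0$ off $B_{(\rho+\rho')/2}$. So $0\le\varphi\le1$, the Lipschitz constant is $2/(\rho-\rho')$, and there is a margin of width $(\rho-\rho')/2$ between the support of $\varphi$ and the complement of $B_\rho$.

## 4. Slicing by lines: a Hardy inequality and its two consequences

For measurable $K\ge0$ on $\mathbb R^n\times\mathbb R^n$,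
$$\iint K(x,y)\,dx\,dy=\frac12\int_{S^{n-1}}d\omega\int_{\omega^\perp}dz\iint_{\mathbb R^2}K(z+s\omega,z+t\omega)|s-t|^{n-1}ds\,dt .\tag{4.1}$$
To see this, write $y=x+r\omega$ in polar coordinates, then $x=z+s\omega$, $t=s+r$. This gives the right side without the factor $\frac12$ and with the restriction $s<t$; the pairs $s>t$ give the same, by $\omega\to-\omega$.

For $K=|\Delta f|^2|x-y|^{-n-2\sigma}$ the inner integral in (4.1) is the one-dimensional energy of $f$ on the line. So if $f\in H^\sigma$, then on a.e. line $f$ is in $L^2$ and has finite one-dimensional energy. Now $\sigma>\frac12$ enters.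

**Continuity on lines.** If $f\in L^2_{loc}$ has finite energy on an interval, it agrees a.e. there with a continuous function; and for continuous $f$ on $[a,b]$,
$$|f(a)-f(b)|^2\le C|b-a|^{2\sigma-1}\iint_{(a,b)^2}\frac{|f(s)-f(t)|^2}{|s-t|^{1+2\sigma}}ds\,dt .\tag{4.2}$$
*Proof.* Let $a<b$ be Lebesgue points of $f$ (any points, if $f$ is continuous), $\ell=b-a$, $e$ the energy on $(a,b)$, $I_j=[a,a+2^{-j}\ell]$, and $m_j$ the average of $f$ on $I_j$. Then
$$|m_j-m_{j+1}|^2\le\frac1{|I_j||I_{j+1}|}\int_{I_j}\!\int_{I_{j+1}}|f(s)-f(t)|^2\,dt\,ds\le\frac2{|I_j|^2}|I_j|^{1+2\sigma}e=2(2^{-j}\ell)^{2\sigma-1}e .$$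
Since $\sigma>\frac12$ the square roots sum to a geometric series, and $m_j\to f(a)$, so $|f(a)-m_0|\le C\ell^{\sigma-1/2}e^{1/2}$. The same holds at $b$ with intervals $[b-2^{-j}\ell,b]$ and the same $m_0$. This is (4.2). Applied at Lebesgue points, it shows that $f$ agrees a.e. with a Hölder continuous function. $\square$

**(H) Hardy.** If $g$ is continuous on $[0,b)$, $0<b\le\infty$, $g(0)=0$, then
$$\int_0^bg^2t^{-2\sigma}dt\le CA,\qquad A=\iint_{(0,b)^2}|g(s)-g(t)|^2|s-t|^{-1-2\sigma}ds\,dt .$$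
*Proof.* The idea is to compare $g$ with $g(\tau\,\cdot)$: dilation contracts the Hardy norm, and the difference is controlled by the energy. Let $A<\infty$, $0<\epsilon<\ell<b$, and $X(h)^2=\int_\epsilon^\ell h^2t^{-2\sigma}dt$; $X(g)<\infty$ as $g$ is continuous on $[\epsilon,\ell]$. For $\tau\in[\frac14,\frac12]$, substituting $s=\tau t$,
$$X(g(\tau\cdot))^2=\tau^{2\sigma-1}\int_{\tau\epsilon}^{\tau\ell}g^2s^{-2\sigma}ds\le2^{-(2\sigma-1)}\Big[X(g)^2+\int_{\epsilon/4}^\epsilon g^2t^{-2\sigma}dt\Big]\le2^{-(2\sigma-1)}\big[X(g)^2+CA\big],$$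
because $g(t)^2\le Ct^{2\sigma-1}A$ by (4.2) and $\int_{\epsilon/4}^{\epsilon}t^{-1}dt=\log4$. By the triangle inequality
$$X(g)\le X(g-g(\tau\cdot))+2^{-(\sigma-1/2)}\big(X(g)+CA^{1/2}\big),$$
and since $2^{-(\sigma-1/2)}<1$, $X(g)\le C\,X(g-g(\tau\cdot))+CA^{1/2}$. Finally, with $s=\tau t$ and $|t-s|\le t$,
$$\int_{1/4}^{1/2}X(g-g(\tau\cdot))^2d\tau=\int_\epsilon^\ell\int_{t/4}^{t/2}|g(t)-g(s)|^2t^{-1-2\sigma}ds\,dt\le A .$$
Squaring and averaging over $\tau$ gives $X(g)^2\le CA$ with $C$ independent of $\epsilon,\ell$. Let $\epsilon\to0$, $\ell\to b$. $\square$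

The first consequence is the general form of (1.2).

**Lemma 1.** There is $C_0=C_0(\sigma)\ge1$ such that for every $f\in H^\sigma$, $f\ge0$, and every open convex $B\subset\mathbb R^n$ (possibly $B=\mathbb R^n$), with $P=\{f>0\}$,
$$\iint_{B\times B}|\Delta f|^2d\mu\le C_0\iint_{(B\cap P)^2}|\Delta f|^2d\mu .$$
The same holds for every continuous $f\ge0$ on $\mathbb R^n$.

*Proof.* By (4.1) it suffices to prove the one-dimensional inequality for continuous $f\ge0$ on an open interval $J=B\cap\text{line}$: for $f\in H^\sigma$, on a.e. line we pass to the continuous representative, whose positivity set differs from $P\cap\text{line}$ by a null set. Pairs in $(J\setminus P)^2$ contribute nothing, so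
$$\iint_{J\times J}=\iint_{(J\cap P)^2}+\;2\int_{J\cap P}f(t)^2\int_{J\setminus P}|s-t|^{-1-2\sigma}ds\,dt .$$
For $t$ in a component $Q=(a,b)$ of $J\cap P$ the inner integral is at most $\frac1{2\sigma}\big[(t-a)^{-2\sigma}1_{a\in J}+(b-t)^{-2\sigma}1_{b\in J}\big]$. An endpoint of $Q$ in $J$ is a zero of $f$, so (H) applies on $Q$ from that endpoint, and
$$2\int_Qf(t)^2\int_{J\setminus P}|s-t|^{-1-2\sigma}ds\,dt\le C\iint_{Q\times Q}|f(s)-f(t)|^2|s-t|^{-1-2\sigma}ds\,dt .$$
The components are disjoint; sum over them. $\square$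

The second consequence says that a function cannot pass from $0$ to $m$ without spending volume at intermediate values.

**Lemma 2.** Let $f\in H^\sigma$, $f\ge0$, $m>0$, $Z=\{f=0\}\cap B_{1/2}$, $P=\{f\ge m\}\cap B_{1/2}$, $D=\{0<f<m\}\cap B_{1/2}$. Then
$$|Z||P|\le Cm^{-1/\sigma}|D|^{\frac{2\sigma-1}{2\sigma}}\Big(\iint_{B_{1/2}^2}|\Delta f|^2d\mu\Big)^{\frac1{2\sigma}} .$$

For $\sigma<\frac12$ this fails: the indicator of a half-ball, $f=1_{B_1\cap\{x_1>0\}}$, lies in $H^\sigma$, has $D=\emptyset$ for $m=1$, and $|Z||P|>0$.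

*Proof.* Let $\mathcal L$ be the set of lines $(\omega,z)$ meeting both $Z$ and $P$ in positive length, and $|\mathcal L|$ its $d\omega\,dz$-measure. Chords of $B_{1/2}$ have length at most $1$, so in (4.1) with $K=1_Z(x)1_P(y)$ the inner double integral is at most $1$, and it vanishes off $\mathcal L$. Thus $|Z||P|\le\frac12|\mathcal L|$.

On a.e. line in $\mathcal L$ the continuous representative takes the value $0$ and a value $\ge m$ on the chord. Going from such a zero toward such a point, stop at the first point where $f=m$, and go back to the last zero before it. This gives an interval in $B_{1/2}$ with endpoint values $0$ and $m$, and $0<f<m$ inside. Let $d$ be the length of $D$ on the line and $e$ the energy on line$\,\cap B_{1/2}$. By (4.2), $m^2\le Cd^{2\sigma-1}e$, that is, $1\le Cm^{-1/\sigma}d^{\frac{2\sigma-1}{2\sigma}}e^{\frac1{2\sigma}}$. Integrate over $\mathcal L$ and use Hölder with exponents $\frac{2\sigma}{2\sigma-1}$ and $2\sigma$,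 with $\iint d\,d\omega dz=|S^{n-1}||D|$ (Fubini) and $\iint e\,d\omega dz=2\iint_{B_{1/2}^2}|\Delta f|^2d\mu$ (by (4.1)). $\square$

## 5. Comparison, the equation on $E$, and a Caccioppoli identity

Let $u$ be a normalized minimizer. For every $v\in H^\sigma$, $v\ge0$,
$$I_{\{v>0\}}[v]\ge\big(\lambda+|E|-|\{v>0\}|\big)\|v\|_2^2,\qquad\text{and}\qquad I_E[u]=\lambda\|u\|_2^2=\lambda .\tag{5.1}$$
We use it in three ways.

If $v\ge u$, then $\|v\|_2\ge1$ and $|\{v>0\}|-|E|=|\{v>0\}\setminus E|$, so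
$$I_E[u]\le I_{\{v>0\}}[v]+\|v\|_2^2\,|\{v>0\}\setminus E| .\tag{5.2}$$
If $0\le v\le u$, then $\{v>0\}\subset E$, and subtracting (5.1) from $I_E[u]=\lambda\int u^2$,
$$I_E[u]-I_{\{v>0\}}[v]+\|v\|_2^2\,|E\setminus\{v>0\}|\le\lambda\int(u^2-v^2).\tag{5.3}$$
If $\zeta\in H^\sigma$ and $|\zeta|\le Ku$ for some $K$, then
$$B_E(u,\zeta)=\lambda\int u\zeta .\tag{5.4}$$
Indeed, for small $|t|$ we have $u+t\zeta\ge0$ and $\{u+t\zeta>0\}=E$, so $I_E[u+t\zeta]-\lambda\|u+t\zeta\|_2^2\ge0$ with equality at $t=0$; differentiate.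

**Quantitative boundedness.** We want $\|u\|_\infty\le C(n,\sigma)$. Take $v=\min(u,k)$, $k>0$, in (5.3), and $w=(u-k)_+\in H^\sigma$, so $u=v+w$ and $\{v>0\}=E$. Both $v,w$ are nondecreasing functions of $u$, so $\Delta v\,\Delta w\ge0$ and, by Lemma 1,
$$I_E[u]-I_E[v]\ge I_E[w]\ge I_{\{w>0\}}[w]\ge C_0^{-1}I_{\mathbb R^n}[w] .$$
As $u^2-v^2=w^2+2kw$, (5.3) and (2.1) give $\|w\|_{L^p}^2\le C\lambda\int(w^2+2kw)$. Put $k_j=K(2-2^{-j})$, $w_j=(u-k_j)_+$, $a_j=\int w_j^2$. Where $w_j>0$ we have $w_{j-1}\ge2^{-j}K$, hence $\int w_j\le2^jK^{-1}a_{j-1}$ and $|\{w_j>0\}|\le4^jK^{-2}a_{j-1}$. Also $k_j\le 2K$, so $\|w_j\|_p^2\le C\lambda2^ja_{j-1}$. By Hölder, with $1-\frac2p=\frac{2\sigma}n$,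
$$a_j\le\|w_j\|_p^2\,|\{w_j>0\}|^{2\sigma/n}\le C\lambda b^jK^{-4\sigma/n}a_{j-1}^{1+2\sigma/n} .$$
As $a_0\le1$, (FC) gives $a_j\to0$ for $K$ large depending on $n,\sigma,\lambda$, so $u\le2K$. Put $M_0=\|u\|_\infty$. Since $\lambda\le\Lambda$ and $1=\|u\|_2^2\le M_0^2|E|$,
$$\Lambda^{-1/2}\le M_0\le C .\tag{5.5}$$

**Rescaling.** For $x_0\in\mathbb R^n$, $0<r\le1$, $0<M\le M_0$ let $U(x)=u(x_0+rx)/M$, $E_U=\{U>0\}$, $Z=\{U=0\}$, $\lambda'=\lambda r^{2\sigma}$. Changing variables in (5.4),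
$$B_{E_U}(U,\zeta)=\lambda'\int U\zeta\qquad\text{whenever }\zeta\in H^\sigma,\ |\zeta|\le KU .\tag{5.6}$$
Put $C_v=2+2M_0^2|B_1|$. If $V\in H^\sigma$ and $U\le V\le U+1_{B_1}$, then
$$I_{E_U}[U]\le I_{\{V>0\}}[V]+\kappa\,|\{V>0\}\setminus E_U|,\qquad\kappa=C_vr^{2\sigma}M^{-2} .\tag{5.7}$$
Indeed $v(x)=MV((x-x_0)/r)$ satisfies $u\le v\le u+M1_{B_r(x_0)}$, so $\|v\|_2^2\le2+2M^2|B_r|\le C_v$. Apply (5.2) and divide by $M^2r^{n-2\sigma}$.

**Caccioppoli identity.** Let $k\ge0$, $w=(U-k)_+$, $w_-=(k-U)_+$, $\varphi\ge0$ Lipschitz with compact support. Then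
$$I_{E_U}[\varphi w]+2\iint_{E_U\times E_U}\varphi^2(x)w(x)w_-(y)\,d\mu=\iint_{E_U\times E_U}w(x)w(y)|\Delta\varphi|^2d\mu+\lambda'\int U\varphi^2w .\tag{5.8}$$
*Proof.* Take $\zeta=\varphi^2w$ in (5.6): $\zeta\in H^\sigma$ by (Pr), and $0\le\zeta\le\|\varphi\|_\infty^2U$. Since $U=k+w-w_-$ and $w_-\zeta=0$, $\Delta U\,\Delta\zeta=\Delta w\,\Delta(\varphi^2w)+w_-(x)\zeta(y)+w_-(y)\zeta(x)$. Expanding, $\Delta w\,\Delta(\varphi^2w)=|\Delta(\varphi w)|^2-w(x)w(y)|\Delta\varphi|^2$. The integrals of $|\Delta(\varphi w)|^2$ and $w(x)w(y)|\Delta\varphi|^2$ are finite by (Pr) and its proof, so the remaining nonnegative term is integrable too. $\square$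

Since $\{\varphi w>0\}\subset E_U$, Lemma 1 gives $I_{\mathbb R^n}[\varphi w]\le C_0I_{E_U}[\varphi w]$, and therefore
$$I_{\mathbb R^n}[\varphi w]\le C_0\Big[\iint w(x)w(y)|\Delta\varphi|^2d\mu+\lambda'\int U\varphi^2w\Big].\tag{5.9}$$

**Error term.** Let $\frac18\le\rho'<\rho\le\frac34$, $\varphi$ the cutoff between $B_{\rho'}$ and $B_\rho$, $w\ge0$ in $\mathbb R^n$, $w\le m$ in $B_1$, and $\int_{|y|>1}w|y|^{-n-2\sigma}dy\le mT$. Then
$$\iint w(x)w(y)|\Delta\varphi|^2d\mu\le C(1+T)(\rho-\rho')^{-n-2}m^2\,|\{w>0\}\cap B_\rho| .\tag{5.10}$$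
*Proof.* On $B_\rho\times B_\rho$ the integrand is at most $Cm^2(\rho-\rho')^{-2}1_{\{w(x)>0\}}|x-y|^{2-n-2\sigma}$, and $\int_{B_\rho}|x-y|^{2-n-2\sigma}dy\le C$ since $\sigma<1$. If both points lie off $B_\rho$ the integrand is $0$. In the remaining pairs we may take, by symmetry, $|x|\le\frac{\rho+\rho'}2$, $|y|\ge\rho$. There $|x-y|\ge|y|\big(1-\frac{|x|}\rho\big)\ge\frac12(\rho-\rho')|y|$, so the contribution is at most
$$C(\rho-\rho')^{-n-2\sigma}\,m\,|\{w>0\}\cap B_\rho|\int_{|y|\ge\rho}w|y|^{-n-2\sigma}dy ,$$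
and the last integral is at most $Cm+mT$, because $\rho\ge\frac18$. $\square$

## 6. Two things the equation on $E$ cannot see

The natural plan is De Giorgi's: show that from $B_1$ to $B_{1/4}$ the oscillation of $U$ drops by a fixed factor. Normalize $0\le U\le1$ in $B_1$. If $U$ is large on much of $B_{1/2}$, raise the infimum; if $U$ is small on much of $B_{1/2}$, lower the supremum; and one splits the cases at level $\frac12$. The plan breaks at two points.

*Raising the infimum.* The usual test function is $\zeta=\varphi^2(k-U)_+$. It is positive on $Z=\{U=0\}$, so $|\zeta|\le KU$ fails and (5.6) does not apply (unless $Z$ is null on $\{\varphi>0\}$). What one can do is fill the hole: $V=U+\varphi w$, $w=(k-U)_+$, and use (5.7). Look only at pairs in a ball $B_s$ on which $\varphi=1$, and put $F(s)=\iint_{B_s\times B_s}|\Delta w|^2d\mu$. There $V=\max(U,k)$. For pairs in $E_U\times E_U$ the energy drops by at least $\iint_{(E_U\cap B_s)^2}|\Delta w|^2d\mu$,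 which by Lemma 1 for $\min(U,k)$ is at least $C_0^{-1}F(s)$. But pairs $(x,y)\in E_U\times Z$, which were free before, now cost $(U(x)-k)_+^2\le(1-k)^2$. On $\{U>k\}\times Z$ we have $|\Delta w|=k$, so the natural bound for this cost is $\big(\frac{1-k}k\big)^2F(s)$. The balance is
$$\Big(C_0^{-1}-\Big(\frac{1-k}k\Big)^2\Big)F(s) .$$
At $k=\frac12$ the coefficient is $C_0^{-1}-1\le0$, and the argument yields nothing. (By (1.2), the constant in the one-dimensional inequality behind Lemma 1 is at least $\frac1{2\sigma-1}>1$.) But for $k$ close to $1$ the coefficient is positive: a hole filled up almost to the maximum creates only pairs of cost $O((1-k)^2)$. So we fill at levels $k\ge1-2\delta$ with $\delta$ small.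

*Lowering the supremum.* The price is that the other case reads: $U<1-\delta$ on a set of measure more than $\nu$ in $B_{1/2}$. The tool is the second term on the left of (5.8), by which low points $y$ pull down high points $x$. But $y$ ranges over $E_U$ only: points of $Z$ do not pull at all, and the low set might be all $Z$. Here Lemma 2 helps: if there are much of $Z$ and much of $\{U\ge1-\delta\}$, there is also much of $\{0<U<1-\delta\}$, which does pull.

After one case of the first type we stop: if $U\ge\frac12$ in a ball, there is no boundary in it, and interior regularity takes over.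

## 7. Filling holes just below the maximum

In this and the next section, $U$ is a rescaled minimizer as in Section 5.

**Lemma 3.** There are $\delta\in(0,\frac18]$, $\nu>0$ depending on $n,\sigma$ such that: if $U\le1$ in $B_1$, $U\le2|x|^{\sigma/2}$ outside $B_1$, $\kappa\le1$ and $|\{U<1-\delta\}\cap B_{1/2}|\le\nu$, then $U\ge1-2\delta$ a.e. in $B_{1/4}$.

*Proof.* **Step 1 (the competitor).** This step sets up the filling at one level $k$. Write $E=E_U$, let $k\in[1-2\delta,1-\delta]$ (so $k\ge\frac34$), $P=(U-k)_+$, $w=(k-U)_+$. Then $U=k+P-w$, $0\le w\le k$, $w=k$ on $Z$, and $P\le2\delta$ in $B_1$. Put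
$$F(\rho)=\iint_{B_\rho\times B_\rho}|\Delta w|^2d\mu ,$$
finite since $w=k-\min(U,k)$ and $\min(U,k)\in H^\sigma$. Let $\frac14\le s<t\le\frac12$, $\varphi$ the cutoff between $B_s$ and $B_t$, and
$$V=U+\varphi w=k+P-g,\qquad g=(1-\varphi)w .$$
This is admissible in (5.7): $\varphi w=k\varphi-\varphi\min(U,k)\in H^\sigma$ by (Pr), and $0\le\varphi w\le1_{B_1}$. Moreover $\{V>0\}=E\cup Z'$ with $Z'=Z\cap\{\varphi>0\}\subset B_t$, so (5.7) and $\kappa\le1$ give
$$0\le\iint_{E^2}(|\Delta V|^2-|\Delta U|^2)d\mu+2\iint_{E\times Z'}|\Delta V|^2d\mu+\iint_{Z'^2}|\Delta V|^2d\mu+|Z'| .\tag{7.1}$$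

**Step 2 (pointwise bounds).** These are used in all regions. Since $Pw=Pg=0$ and $0\le g\le w$, expanding $|\Delta V|^2=|\Delta P-\Delta g|^2$ and $|\Delta U|^2=|\Delta P-\Delta w|^2$,
$$|\Delta V|^2-|\Delta U|^2=|\Delta g|^2-|\Delta w|^2-2\big[P(x)(w-g)(y)+P(y)(w-g)(x)\big]\le|\Delta g|^2-|\Delta w|^2 .\tag{7.2}$$
From $\Delta g=(1-\varphi(x))\Delta w-w(y)\Delta\varphi$,
$$|\Delta g|^2\le2|\Delta w|^2+2w(y)^2|\Delta\varphi|^2,\qquad\iint_{B_t^2}w(y)^2|\Delta\varphi|^2d\mu\le C(t-s)^{-2}\int_{B_t}w^2 .\tag{7.3}$$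

**Step 3 (the regions).** We bound each contribution to (7.1).

1. *$E\times E$, both points in $B_s$.* Here $g=0$, so by (7.2) and Lemma 1 for $f=\min(U,k)=k-w$, $\{f>0\}=E$, $B=B_s$, the contribution is at most $-\iint_{(E\cap B_s)^2}|\Delta w|^2d\mu\le-C_0^{-1}F(s)$.
2. *$E\times E$, both in $B_t$, not both in $B_s$.* By (7.2), (7.3), at most $[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w^2$.
3. *$E\times E$, $x\in B_t$, $y\notin B_t$ (and symmetric).* Here $V(y)=U(y)$, and the difference is nonzero only if $\varphi(x)w(x)>0$. Then $V(x)\le k\le1$, $U(x)\le k$, $|x-y|\ge\frac{t-s}2$, and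
$$|V(x)-U(y)|^2-|U(x)-U(y)|^2=\varphi w(x)\big(V(x)+U(x)-2U(y)\big)\le2w(x) .$$
The contribution is at most $C(t-s)^{-2\sigma}\int_{B_t}w$. If both points lie off $B_t$, the difference is $0$.
4. *$x\in E$, $y\in Z'$, both in $B_s$.* Here $V(x)-V(y)=P(x)\le2\delta\,1_{\{U(x)>k\}}$. Since $|\Delta w|=k$ on $\{U>k\}\times Z$, and by symmetry $\iint_{(\{U>k\}\times Z)\cap B_s^2}|\Delta w|^2d\mu\le\frac12F(s)$, the contribution (with its factor $2$) is at most $2(2\delta)^2\frac{F(s)}{2k^2}\le8\delta^2F(s)$, as $k\ge\frac34$.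
5. *$x\in E$, $y\in Z'$, both in $B_t$, not both in $B_s$.* As $P(y)=0$, $|\Delta V|^2\le2P(x)^2+2|\Delta g|^2$, and $P(x)^2\le(2\delta/k)^2|\Delta w|^2\le|\Delta w|^2$. With (7.3) the contribution is at most $12[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w^2$.
6. *$x\in E\setminus B_t$, $y\in Z'$.* Here $|x-y|\ge\frac{t-s}2$, $V(x)=U(x)$, $0\le V(y)\le1$, so $|\Delta V|\le\max(U(x),1)\le2(1+|x|)^{\sigma/2}$. Since $(1+|x|)^\sigma\le C(1+|x-y|^\sigma)$, integrating in $x$ gives at most $C(t-s)^{-2\sigma}|Z\cap B_t|$.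
7. *$Z'\times Z'$.* Here $|\Delta V|^2=k^2|\Delta\varphi|^2$; the contribution is at most $C(t-s)^{-2}|Z\cap B_t|$.

Since $w=k\ge\frac34$ on $Z$, $|Z'|\le|Z\cap B_t|\le\frac43\int_{B_t}w$; also $w^2\le w$ and $(t-s)^{-2\sigma}\le(t-s)^{-2}$. So (7.1) becomes, with $C_1=13$,
$$(C_0^{-1}-8\delta^2)F(s)\le C_1[F(t)-F(s)]+C(t-s)^{-2}\int_{B_t}w .\tag{7.4}$$

**Step 4 (absorbing the annulus).** We turn (7.4) into a Caccioppoli inequality for $w$. Fix $\delta\le\frac18$ with $8\delta^2\le\frac1{2C_0}$. For $\frac14\le\rho<\rho'\le\frac12$, (7.4) gives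
$$F(s)\le\vartheta F(t)+C(t-s)^{-2}\int_{B_{\rho'}}w\quad(\rho\le s<t\le\rho'),\qquad\vartheta=\frac{C_1}{C_1+1/(2C_0)}<1 .$$
By (It),
$$F(\rho)\le C(\rho'-\rho)^{-2}\int_{B_{\rho'}}w\le C(\rho'-\rho)^{-2}|\{U<k\}\cap B_{\rho'}| .\tag{7.5}$$

**Step 5 (iteration over levels).** We let $k$ decrease to $1-2\delta$. Let $k_j=1-2\delta+2^{-j}\delta$, $\rho_j=\frac14+2^{-j-2}$, $w_j=(k_j-U)_+$, $A_j=|\{U<k_j\}\cap B_{\rho_j}|$. On $\{U<k_{j+1}\}$ we have $w_j\ge2^{-j-1}\delta$. By (SB), (7.5) and $w_j\le1$,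
$$(2^{-j-1}\delta)^2A_{j+1}^{2/p}\le\|w_j\|_{L^p(B_{\rho_{j+1}})}^2\le C\Big(\iint_{B_{\rho_{j+1}}^2}|\Delta w_j|^2d\mu+\|w_j\|^2_{L^2(B_{\rho_{j+1}})}\Big)\le C4^jA_j ,$$
so $A_{j+1}\le Cb^jA_j^{p/2}$ with $p/2>1$. As $A_0=|\{U<1-\delta\}\cap B_{1/2}|\le\nu$, if $\nu(n,\sigma)$ is small then $A_j\to0$ by (FC), that is, $U\ge1-2\delta$ a.e. in $B_{1/4}$. $\square$

## 8. Decay of the supremum in the opposite case

**Lemma 4.** Let $\delta,\nu$ be as in Lemma 3. There is $\varepsilon=\varepsilon(n,\sigma)\in(0,\delta/4]$ such that if $U\le1$ in $B_1$, $U\le2|x|^{\sigma/2}$ outside $B_1$, $\int_{|y|>1}(U-1)_+|y|^{-n-2\sigma}dy\le\varepsilon$, $\lambda'\le\varepsilon$, and $|\{U<1-\delta\}\cap B_{1/2}|>\nu$, then $U\le1-\frac\varepsilon2$ a.e. in $B_{1/4}$.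

*Proof.* **Step 1 (smallness of the top set suffices).** We show: there is $\gamma_0(n,\sigma)>0$, independent of $\varepsilon\le\delta/4$, with
$$|\{U>1-\varepsilon\}\cap B_{3/8}|\le\gamma_0\ \Longrightarrow\ U\le1-\tfrac\varepsilon2\text{ a.e. in }B_{1/4} .$$
Let $k_j=1-\frac\varepsilon2-2^{-j-1}\varepsilon$, $\rho_j=\frac14+2^{-j-3}$, $w_j=(U-k_j)_+$, $A_j=|\{U>k_j\}\cap B_{\rho_j}|$, and $\varphi_j$ the cutoff between $B_{\rho_{j+1}}$ and $B_{\rho_j}$. In $B_1$, $w_j\le\varepsilon$; outside, $w_j\le(U-1)_++\varepsilon$, so $\int_{|y|>1}w_j|y|^{-n-2\sigma}dy\le C\varepsilon$. Thus (5.10) applies with $m=\varepsilon$, $T\le C$. Also $\lambda'\int U\varphi_j^2w_j\le\varepsilon\cdot\varepsilon A_j$. So (5.9) gives $I_{\mathbb R^n}[\varphi_jw_j]\le Cb^j\varepsilon^2A_j$. On $\{U>k_{j+1}\}\cap B_{\rho_{j+1}}$, $\varphi_jw_j\ge k_{j+1}-k_j=2^{-j-2}\varepsilon$, so by (2.1)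
$$(2^{-j-2}\varepsilon)^2A_{j+1}^{2/p}\le Cb^j\varepsilon^2A_j .$$
The factors $\varepsilon^2$ cancel, so $A_{j+1}\le Cb^jA_j^{p/2}$ with constants independent of $\varepsilon$, and (FC) gives the claim, since $A_0=|\{U>1-\varepsilon\}\cap B_{3/8}|$ and $k_j\to1-\frac\varepsilon2$.

**Step 2 (points that pull).** It remains to show $|\{U>1-\varepsilon\}\cap B_{3/8}|\le\gamma_0$ for small $\varepsilon$. If $|\{U\ge1-\delta\}\cap B_{1/2}|\le\gamma_0$ this is clear, as $\varepsilon\le\delta$. So assume $|\{U\ge1-\delta\}\cap B_{1/2}|>\gamma_0$. In this step we find low points inside $E_U$: with $D=\{0<U<1-\delta\}\cap B_{1/2}$ we claim $|D|\ge c_2(n,\sigma)>0$. Suppose $|D|<\nu/2$. Since $\{U<1-\delta\}\cap B_{1/2}=(Z\cap B_{1/2})\cup D$, we get $|Z\cap B_{1/2}|\ge\nu/2$. By (5.9) and (5.10) with $k=0$, $w=U$, $\rho'=\frac12$, $\rho=\frac34$, $m=1$ and $T\le C$ (growth bound), $\iint_{B_{1/2}^2}|\Delta U|^2d\mu\le C$. Lemma 2 with $m=1-\delta\ge\frac78$ gives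
$$\tfrac\nu2\gamma_0\le C|D|^{(2\sigma-1)/(2\sigma)} ,$$
a lower bound for $|D|$. This proves the claim.

**Step 3 (using the pull).** We now compare the two sides of (5.8) with $k=1-2\varepsilon$ and $\varphi$ the cutoff between $B_{3/8}$ and $B_{7/16}$. Here $w=(U-k)_+\le2\varepsilon$ in $B_1$ and $w\le(U-1)_++2\varepsilon$ outside, so (5.10) with $m=2\varepsilon$, $T\le C$, together with $\lambda'\le\varepsilon$, shows that the right side of (5.8) is at most $C\varepsilon^2$. On the left, keep only $x\in B_{3/8}$ and $y\in D\subset E_U$. There $|x-y|<1$ and $w_-(y)\ge(1-2\varepsilon)-(1-\delta)=\delta-2\varepsilon\ge\frac\delta2$, so the left side is at least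
$$2\cdot\tfrac\delta2\,c_2\int_{B_{3/8}}w\ge\delta c_2\,\varepsilon\,|\{U>1-\varepsilon\}\cap B_{3/8}| .$$
Hence $|\{U>1-\varepsilon\}\cap B_{3/8}|\le C\varepsilon/(\delta c_2)\le\gamma_0$ for $\varepsilon$ small depending on $n,\sigma$. $\square$

## 9. A representation formula away from the boundary of $E$

For bounded $\zeta\in C^2$ with bounded second derivatives let
$$L\zeta(x)=\frac12\int\big(2\zeta(x)-\zeta(x+h)-\zeta(x-h)\big)|h|^{-n-2\sigma}dh ,$$
so $L=c(-\Delta)^\sigma$ (here, exceptionally, $\Delta$ is the Laplacian), and $|L\zeta|\le C(\|\zeta\|_\infty+\|D^2\zeta\|_\infty)$. For $v\in H^\sigma$, $\zeta\in C_c^\infty$,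
$$\iint\Delta v\,\Delta\zeta\,d\mu=2\int v\,L\zeta .\tag{9.1}$$
Indeed, restricted to $|x-y|>\epsilon$ the left side equals, by symmetry, $2\int vL_\epsilon\zeta$, where $L_\epsilon$ is $L$ with the integral restricted to $|h|>\epsilon$; and $|L_\epsilon\zeta(x)|\le C_\zeta(1+|x|)^{-n-2\sigma}$ uniformly in $\epsilon$, so $L_\epsilon\zeta\to L\zeta$ in $L^2$. As $2\sigma<n$, the Riesz kernel $G(x)=c'|x|^{2\sigma-n}$ satisfies $L(G*\psi)=\psi$ for $\psi\in C_c^\infty$, for the right constant $c'$.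

**Lemma 5.** Let $v\in H^\sigma\cap L^\infty$ have compact support, $g\in L^\infty(B_R(x_1))$, and $\iint\Delta v\,\Delta\zeta\,d\mu=\int g\zeta$ for all $\zeta\in C_c^\infty(B_R(x_1))$. Let $0<\tau<R$, $\eta\in C_c^\infty(B_\tau)$ radial, $\eta=1$ near $0$, $G_1=\eta G$, $G_2=(1-\eta)G$, $K=LG_2$. Then
$$v=\tfrac12G_1*(g1_{B_R(x_1)})+K*v\quad\text{a.e. in }B_{R-\tau}(x_1).\tag{9.2}$$
Moreover $G_1\in W^{1,1}(\mathbb R^n)$, and $K\in C^\infty$ with $K$ and all its derivatives bounded.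

*Proof.* Near $0$, $|\nabla G_1|\le C(\eta)|x|^{2\sigma-n-1}$, which is integrable because $2\sigma>1$; so $G_1\in W^{1,1}$. $G_2$ is smooth with bounded derivatives of all orders; $L$ commutes with derivatives, so $K$ has the same property, and $L(G_2*\psi)=K*\psi$ by Fubini. For $\psi\in C_c^\infty(B_{R-\tau}(x_1))$ we have $G_1*\psi\in C_c^\infty(B_R(x_1))$ and $\psi=L(G*\psi)=L(G_1*\psi)+K*\psi$. Multiply by $v$, integrate, and use (9.1) with $\zeta=G_1*\psi$; as $G_1,K$ are even,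
$$\int v\psi=\tfrac12\int g\,(G_1*\psi)+\int v\,(K*\psi)=\int\Big[\tfrac12G_1*(g1_{B_R(x_1)})+K*v\Big]\psi .\qquad\square$$

We shall use: if $h\in L^\infty$ has compact support, then $G_1*h\in C^1$ with gradient $(\nabla G_1)*h$, because the difference quotients of $G_1$ converge in $L^1$ to its derivatives and translation is continuous in $L^1$.

## 10. Chaining the scales: proof of Theorem 1

**Step 1 (parameters).** We choose the scales so that Lemmas 3 and 4 apply at every scale. Fix $\theta\in[1-\frac\varepsilon2,1)$ so close to $1$ that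
$$\alpha:=\frac{\log(1/\theta)}{\log4}\le\frac\sigma2\qquad\text{and}\qquad\int_{|y|>1}\big(\theta^{-1}|y|^\alpha-1\big)|y|^{-n-2\sigma}dy\le\varepsilon ,$$
which is possible by dominated convergence, since $\alpha\to0$ as $\theta\to1$. Note $\theta\ge\frac12$ and $\theta=4^{-\alpha}$. Fix $r_0\in(0,1]$ with $\lambda r_0^{2\sigma}\le\varepsilon$ and $C_vr_0^{2\sigma}\le M_0^2$. Since $\lambda\le\Lambda$ and, by (5.5), $C_vM_0^{-2}=2M_0^{-2}+2|B_1|\le2\Lambda+2|B_1|$, $r_0$ can be chosen depending only on $n,\sigma$. Let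
$$r_j=4^{-j}r_0,\qquad M_j=\theta^jM_0=M_0(r_j/r_0)^\alpha .$$
Then $\lambda r_j^{2\sigma}\le\varepsilon$ and $C_vr_j^{2\sigma}M_j^{-2}\le(4^{-2\sigma+2\alpha})^j\le1$ for all $j$.

**Step 2 (dichotomy).** We show that for each $x_0\in\mathbb R^n$ either

- (a) $u\le M_j$ a.e. in $B_{r_j}(x_0)$ for all $j\ge0$; or
- (b) for some $j$: $u\le M_i$ a.e. in $B_{r_i}(x_0)$ for $i\le j$, and $u\ge(1-2\delta)M_j\ge\frac12M_j$ a.e. in $B_{r_j/4}(x_0)$.

Certainly $u\le M_0$ in $B_{r_0}(x_0)$. Suppose $u\le M_i$ in $B_{r_i}(x_0)$ for all $i\le j$, and let $U(x)=u(x_0+r_jx)/M_j$. Then $U\le1$ in $B_1$, and for $|x|\ge1$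
$$U(x)\le\theta^{-1}|x|^\alpha\le2|x|^{\sigma/2} .\tag{10.1}$$
To see the first inequality: if $r_jx\in B_{r_i}\setminus B_{r_{i+1}}$ with $i<j$, then $U(x)\le M_i/M_j=\theta^{-(j-i)}$ and $|x|^\alpha\ge4^{\alpha(j-i-1)}=\theta^{-(j-i-1)}$. If $|r_jx|\ge r_0$, then $U(x)\le M_0/M_j=\theta^{-j}\le|x|^\alpha$. By (10.1) and the choice of $\theta$, $\int_{|y|>1}(U-1)_+|y|^{-n-2\sigma}dy\le\varepsilon$. By Step 1, $\lambda'\le\varepsilon$ and $\kappa\le1$. So all hypotheses of Lemmas 3 and 4 hold except the alternative on $|\{U<1-\delta\}\cap B_{1/2}|$. If this is at most $\nu$, Lemma 3 gives (b). If it is larger, Lemma 4 gives $U\le1-\frac\varepsilon2\le\theta$ in $B_{1/4}$, that is, $u\le M_{j+1}$ in $B_{r_{j+1}}(x_0)$, and we continue with $j+1$.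

**Step 3 (interior estimate in case (b)).** Here we show that $U$ is Lipschitz near $0$. With $U$ as above at the stopping index $j$, $U\ge\frac12$ a.e. in $B_{1/4}$. So $Z\cap B_{1/4}$ is null, and every $\zeta\in C_c^\infty(B_{1/8})$ satisfies $|\zeta|\le2\|\zeta\|_\infty U$, hence is admissible in (5.6). Adding the pairs in $E_U\times Z$ and $Z\times E_U$, on which the point in $Z$ carries $U=\zeta=0$ a.e.,
$$\iint_{\mathbb R^{2n}}\Delta U\,\Delta\zeta\,d\mu=\int f\zeta,\qquad f=(\lambda'+2a)U,\quad a(x)=\int_Z|x-y|^{-n-2\sigma}dy ,$$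
and $|f|\le C$ in $B_{1/8}$, because $|x-y|\ge\frac18$ for $x\in B_{1/8}$ and a.e. $y\in Z$. To get compact support, let $\chi\in C_c^\infty(B_{1/8})$, $0\le\chi\le1$, $\chi=1$ on $B_{3/32}$. For $\zeta\in C_c^\infty(B_{1/16})$ the function $h=(1-\chi)U$ satisfies $h\zeta=0$, so $\Delta h\,\Delta\zeta=-h(x)\zeta(y)-h(y)\zeta(x)$ and
$$\iint\Delta(\chi U)\Delta\zeta\,d\mu=\int f_1\zeta,\qquad f_1(x)=f(x)+2\int(1-\chi)U(y)|x-y|^{-n-2\sigma}dy .$$
For $|x|<\frac1{16}$ and $|y|\ge\frac3{32}$ we have $|x-y|\ge|y|/3$, so $|f_1|\le C$ in $B_{1/16}$ by (10.1). Apply Lemma 5 to $v=\chi U$ (in $H^\sigma$ by (Pr), $0\le v\le1$, supported in $B_{1/8}$), $x_1=0$, $R=\frac1{16}$, $\tau=\frac3{64}$, $\eta$ fixed. The right side of (9.2) is $C^1$ with gradient at most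
$$\tfrac12\|\nabla G_1\|_{L^1}\|f_1\|_{L^\infty(B_{1/16})}+\|\nabla K\|_\infty\|v\|_{L^1}\le C .$$
Hence $U$ has a representative that is Lipschitz in $B_{1/64}$ with constant $C_L=C_L(n,\sigma)$, and
$$\operatorname{ess\,osc}_{B_r(x_0)}u\le2C_LM_j\,r/r_j\qquad\text{for }r\le r_j/64 .$$

**Step 4 (oscillation at all scales).** We collect: for all $x_0$ and $0<r\le r_0$,
$$\operatorname{ess\,osc}_{B_r(x_0)}u\le K_0r^\alpha,\qquad K_0=CM_0r_0^{-\alpha} .\tag{10.2}$$

- If $r_{i+1}<r\le r_i$ and $u\le M_i$ in $B_{r_i}(x_0)$ (case (a): all $i$; case (b): $i\le j$), the oscillation is at most $M_i=M_0(r_i/r_0)^\alpha\le M_0(4r/r_0)^\alpha$.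
- In case (b), if $r_j/64\le r\le r_j$, it is at most $M_j\le M_0(64r/r_0)^\alpha$.
- In case (b), if $r<r_j/64$, it is at most $2C_LM_j(r/r_j)\le2C_LM_j(r/r_j)^\alpha=2C_LM_0(r/r_0)^\alpha$.

**Step 5 (continuous representative).** Let $y,z$ be Lebesgue points of $u$, with their Lebesgue values, and $|y-z|<r\le r_0$. Both values lie between the essential infimum and supremum of $u$ on $B_r(y)$, so $|u(y)-u(z)|\le K_0r^\alpha$. Letting $r\downarrow|y-z|$, $|u(y)-u(z)|\le K_0|y-z|^\alpha$ if $|y-z|<r_0$. If $|y-z|\ge r_0$, then $|u(y)-u(z)|\le M_0\le M_0r_0^{-\alpha}|y-z|^\alpha$. Lebesgue points have full measure and are dense, so $u$ agrees a.e. with a function in $C^{0,\alpha}(\mathbb R^n)$; since $M_0\le C$ and $r_0=r_0(n,\sigma)$, $\|u\|_{C^{0,\alpha}}\le C(n,\sigma)$. Minimizers exist (this was given), and the continuous representative of any of them is a continuous minimizer. $\blacksquare$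

## 11. Connectedness and interior smoothness: Theorem 2(a)

From here on $u$ is the continuous representative, so $E$ is open.

**Step 1 ($E$ is connected).** The point is that splitting $E$ saves volume. Suppose $E=E_1\sqcup E_2$ with nonempty open $E_i$. A point of $\partial E_i$ lies in neither open set, so $u=0$ there and $u_i=u1_{E_i}$ is continuous. By Lemma 1 (continuous case), $I_{\mathbb R^n}[u_i]\le C_0I_{E_i}[u]<\infty$, so $u_i\in H^\sigma$. Since $I_E[u]\ge I_{E_1}[u_1]+I_{E_2}[u_2]$ and $1=\|u_1\|_2^2+\|u_2\|_2^2$,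
$$\Lambda\ge\min_i\frac{I_{E_i}[u_i]}{\|u_i\|_2^2}+|E_1|+|E_2|>\min_i\Big(\frac{I_{E_i}[u_i]}{\|u_i\|_2^2}+|E_i|\Big)\ge\Lambda ,$$
a contradiction.

**Step 2 (the localized equation).** We bring the equation near a point of $E$ into the form of Lemma 5. Let $\overline{B_{2R}(x_1)}\subset E$ and $\chi\in C_c^\infty(E)$, $0\le\chi\le1$, $\chi=1$ on $B_{2R}(x_1)$. Every $\zeta\in C_c^\infty(E)$ satisfies $|\zeta|\le Ku$, since $u$ is bounded below on $\operatorname{supp}\zeta$. So, exactly as in Step 3 of Section 10, $v=\chi u$ satisfies the hypothesis of Lemma 5 on $B_R(x_1)$ with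
$$g(x)=(\lambda+2a(x))u(x)+2\int(1-\chi)u(y)|x-y|^{-n-2\sigma}dy,\qquad a(x)=\int_{E^c}|x-y|^{-n-2\sigma}dy .$$
Here $a\in C^\infty(E)$, by differentiation under the integral, since points of $E$ have positive distance to $E^c$; and the last integral is $C^\infty$ in $B_R(x_1)$, since $(1-\chi)u$ vanishes in $B_{2R}(x_1)$. Both are bounded in $B_R(x_1)$.

**Step 3 (bootstrap).** We gain one derivative at a time. Suppose $u\in C^m(B_{R'}(x_1))$ for some $R'\le R$, $m\ge0$. Then $g\in C^m(B_{R'}(x_1))$. Let $R''<R'$ and choose $\tau,\tau'>0$ with $R''<R'-\tau'-\tau$. The function $g$ and its derivatives up to order $m$ are bounded on $B_{R'-\tau'}(x_1)$. Formula (9.2) on this ball gives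
$$u(x)=\tfrac12\int G_1(h)g(x-h)\,dh+(K*v)(x),\qquad x\in B_{R''}(x_1),$$
since $\operatorname{supp}G_1\subset B_\tau$. Put $m$ derivatives on $g$ and one more on $G_1\in W^{1,1}$: this shows $u\in C^{m+1}(B_{R''}(x_1))$, as $K*v\in C^\infty$. Iterating from $m=0$ with decreasing radii $\ge R/2$, $u\in C^\infty(B_{R/2}(x_1))$. Since $x_1\in E$ was arbitrary, (a) is proved.

## 12. Growth away from the boundary of $E$: Theorem 2(b)

It suffices to take $x_0\in E$: for $x\in\partial E$ apply the result at points $x_k\in E$, $x_k\to x$, with radii $r'<r$ such that $B_{r'}(x_k)\subset B_r(x)$, and let $r'\to r$. Let $q\in(0,1)$ be small (chosen at the end, depending on $n,\sigma$; all $C$, $c$ below are independent of $q$), $c_1=\min(q^2,8^{-\sigma}q)$, and suppose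
$$S:=\sup_{B_r(x_0)}u<c_1r^{2\sigma}\quad\text{for some }r\le1 .$$
Where $u$ is so small, removing a piece of $E$ should gain more volume than it costs energy. To control the tails we first choose the right point and scale. Set
$$\gamma=\tfrac32\sigma,\qquad\rho(y)=(u(y)/q)^{1/\sigma},\qquad\bar\rho=(S/q)^{1/\sigma}\le\tfrac{r^2}8\le\tfrac r8 .$$
Call $y$ with $u(y)>0$ *good* if $\sup_{B_R(y)}u\le2u(y)(R/\rho(y))^\gamma$ for all $R\in[\rho(y),\frac r2]$.

**Step 1 (a good point exists in $\overline{B_{r/8}(x_0)}$).** This gives growth control around a suitable point. Start at $x_0$; write $\rho_i=\rho(x_i)$. Suppose $|x_i-x_0|\le\min(\rho_i,\frac r8)$ and $x_i$ is not good. Choose $R\in[\rho_i,\frac r2]$ and $x_{i+1}\in B_R(x_i)\subset B_r(x_0)$ with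
$$u(x_{i+1})>2u(x_i)(R/\rho_i)^\gamma\ge2q\rho_i^\sigma(R/\rho_i)^\sigma=2qR^\sigma .$$
Then $\rho_{i+1}\ge2^{1/\sigma}R\ge2R\ge2\rho_i$. Hence $|x_{i+1}-x_0|\le R+\rho_i\le\rho_{i+1}\le\bar\rho\le\frac r8$, and the induction continues. Each step more than doubles $u$, which stays at most $S$, so the process stops at a good point $y$.

**Step 2 (rescaling at the good point).** We normalize and bound the tail. Let $e=u(y)$, $\rho=\rho(y)\le\frac r8$, so $e=q\rho^\sigma\le q$. Let $U=u(y+\rho\,\cdot)/e$. Then $U(0)=1$, $U\le2$ in $B_1$, $U\le2|x|^\gamma$ for $1\le|x|\le\frac r{2\rho}$, and $U\le M_0/e$ everywhere. Since $\rho^{2\sigma}/e=\rho^\sigma/q=e/q^2\le S/q^2\le r^{2\sigma}$ and $\gamma<2\sigma$,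
$$T:=\int_{|x|>1}U|x|^{-n-2\sigma}dx\le C+C\frac{M_0}e\Big(\frac\rho r\Big)^{2\sigma}\le C .$$

**Step 3 (lower density).** We show $|E_U\cap B_{1/4}|>\gamma_1$ for some $\gamma_1(n,\sigma)>0$. Let $k_j=\frac12(1-2^{-j})$, $\rho_j=\frac18+2^{-j-3}$, $w_j=(U-k_j)_+$, $A_j=|\{U>k_j\}\cap B_{\rho_j}|$, $\varphi_j$ the cutoff between $B_{\rho_{j+1}}$ and $B_{\rho_j}$. By (5.9) and (5.10) with $m=2$, tail at most $T\le C$, and $\lambda'\le\Lambda$, $I_{\mathbb R^n}[\varphi_jw_j]\le Cb^jA_j$. On $\{U>k_{j+1}\}\cap B_{\rho_{j+1}}$, $\varphi_jw_j\ge2^{-j-2}$, so by (2.1) $A_{j+1}\le Cb^jA_j^{p/2}$. If $|E_U\cap B_{1/4}|=A_0$ were at most a suitable $\gamma_1(n,\sigma)$, (FC) would give $U\le\frac12$ a.e. in $B_{1/8}$, contradicting $U(0)=1$ and continuity.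

**Step 4 (the competitor that empties $B_{1/4}$).** We cut $U$ down to $0$ in $B_{1/4}$ and estimate the energy. Let $\psi(x)=\min\big(2,8(|x|-\frac14)_+\big)$: it is Lipschitz with constant $8$, $0\le\psi\le2$, $\psi=0$ on $B_{1/4}$, $\psi=2$ off $B_{1/2}$. Let $W=(\min(U,2)-\psi)_+$, which is bounded by $2$ and vanishes off $E_U\cap B_{1/2}$. Since $|\Delta W|\le|\Delta U|+|\Delta\psi|$ and $2-\psi$ is Lipschitz with compact support, $W\in H^\sigma$. Let $V=U-W$, so $0\le V\le U$, $V=\min(U,\psi)$ in $B_1$, and $V=U$ off $B_{1/2}$. We have $I_{\{V>0\}}[V]\le I_{E_U}[V]$ and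
$$|\Delta V|^2-|\Delta U|^2=-|\Delta W|^2-2\Delta V\,\Delta W .$$
For $x,y\in B_1$ we claim $\Delta V\,\Delta W\ge\Delta\psi\,\Delta W$. If $W(x),W(y)>0$, then $V=\psi$ at both points and there is equality; if $W(x)>0=W(y)$, then $V(x)=\psi(x)$, $V(y)=U(y)\le\psi(y)$ and $\Delta W>0$; the case with $x,y$ exchanged is the same, and if both vanish then $\Delta W=0$. So there the difference is at most $-|\Delta W|^2-2\Delta\psi\,\Delta W\le|\Delta\psi|^2$, and it vanishes unless $x$ or $y$ is in $E_U\cap B_{1/2}$. The total over $B_1\times B_1$ is therefore at most $C|E_U\cap B_{1/2}|$. For $x\in B_{1/2}$, $y\notin B_1$,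
$$|V(x)-U(y)|^2-|U(x)-U(y)|^2=-W(x)\big(V(x)+U(x)-2U(y)\big)\le2W(x)U(y)\le4U(y)1_{\{W(x)>0\}} ,$$
and $|x-y|\ge|y|/2$; the total, with the symmetric pairs, is at most $CT|E_U\cap B_{1/2}|$. All other pairs contribute $0$. Hence
$$I_{\{V>0\}}[V]-I_{E_U}[U]\le(C+CT)\,|E_U\cap B_{1/2}| .\tag{12.1}$$

**Step 5 (contradiction).** We insert this in (5.3). Let $v=eV((\cdot-y)/\rho)$ be the unscaled $V$. As $U^2-V^2\le4\cdot1_{E_U\cap B_{1/2}}$, we have $\|v\|_2^2\ge1-4e^2\rho^n|B_1|\ge\frac12$ for $q$ small. Since $V=0$ in $B_{1/4}$, dividing (5.3) by $e^2\rho^{n-2\sigma}$ and using (12.1),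
$$\tfrac12\rho^{2\sigma}e^{-2}|E_U\cap B_{1/4}|\le\big(C+CT+4\lambda\rho^{2\sigma}\big)|E_U\cap B_{1/2}|\le C .$$
As $\rho^{2\sigma}e^{-2}=q^{-2}$, Step 3 gives $\gamma_1<|E_U\cap B_{1/4}|\le Cq^2$, which is impossible if $q=q(n,\sigma)$ is small. This proves (b) with $c=c_1$.

## 13. The diameter bound: Theorem 2(c)

Let $x_1,\dots,x_N\in E$ have mutual distances at least $4$. By (b) with $r=1$ there are $y_i\in B_1(x_i)$ with $u(y_i)\ge c_1/2$. By the Hölder bound of Theorem 1, $u\ge c_1/4$ on $B_\varrho(y_i)\subset B_2(x_i)$ with some $\varrho=\varrho(n,\sigma)\le1$. The balls $B_2(x_i)$ are disjoint, so $N(c_1/4)^2|B_\varrho|\le\int u^2=1$ and $N\le C$. Hence a maximal such family exists, and the balls $B_4(x_i)$ cover $E$.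

Join two indices if their balls $B_4(x_i)$ intersect. This graph is connected: otherwise the balls split into two classes whose unions are disjoint open sets covering $E$, each containing a point $x_i\in E$, against (a). So any two points of $E$ are linked by a chain of at most $N$ balls of radius $4$ with consecutive centers at distance less than $8$, and $\operatorname{diam}E\le4+8(N-1)+4=8N\le C$.

## 14. The range $\sigma\le\frac12$: Theorem 2(d)

Here the jump of Section 1 wins. Let $\sigma<\frac12$. Then $1_{B_R}\in H^\sigma$: for $x\in B_R$ the integral of $|x-y|^{-n-2\sigma}$ over $y\notin B_R$ is at most $C\operatorname{dist}(x,\partial B_R)^{-2\sigma}$, which is integrable over $B_R$ as $2\sigma<1$. The functional at $1_{B_R}$ equals $0+|B_R|$, which tends to $0$ as $R\to0$.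

Let $\sigma=\frac12$. Then $C_c^\infty(B_R)$ is dense in $H^{1/2}(B_R)$ (Lions–Magenes, *Non-Homogeneous Boundary Value Problems and Applications* I, Thm 11.1). Take $u_m\in C_c^\infty(B_R)$, $u_m\to1$ in $H^{1/2}(B_R)$. The positive part $u_m^+$, extended by $0$, is Lipschitz with compact support, so $u_m^+\in H^{1/2}(\mathbb R^n)$, and
$$I_{\{u_m^+>0\}}[u_m^+]\le I_{B_R}[u_m]=I_{B_R}[u_m-1]\to0,\qquad\|u_m^+\|_2^2\to|B_R|,\qquad|\{u_m^+>0\}|\le|B_R| .$$
So the infimum is at most $|B_R|$ for every $R>0$.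

In both cases the infimum is $0$. It is not attained, because $|\{u>0\}|>0$ whenever $u\ge0$ and $u\not\equiv0$. $\blacksquare$
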